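# The mean number of cycles in a random cycle-factor of a regular digraph

## 1. Regular digraphs, cycle-factors, permanents and entropy

All logarithms are natural and $0\log 0=0$.

**Directed graphs.** A directed graph here is finite. It may have loops and directed cycles of length two, but no parallel edges. A loop contributes one to the in-degree and one to the out-degree of its vertex. The graph is $d$-regular if every vertex has in-degree and out-degree exactly $d$. We write $N^+(u)$ for the set of out-neighbors of $u$; it may contain $u$, and $|N^+(u)|=d$. Since there are no parallel edges, a $d$-regular graph on $n$ vertices has $n\ge d$.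

Two examples will accompany us. The complete looped digraph $K_d^\circ$ has $d$ vertices and all $d^2$ edges, loops included; it is $d$-regular. The graph $R$ has vertex set $\mathbb Z/3$ and edges $i\to i$, $i\to i+1$; it is $2$-regular.

**Cycle-factors.** A cycle-factor of $G$ is a permutation $\sigma$ of $V(G)$ such that $v\to\sigma(v)$ is an edge for every $v$. The set of cycle-factors is $\mathcal C(G)$, and $c(\sigma)$ is the number of cycles of $\sigma$, fixed points included. A $d$-regular graph with $d\ge1$ always has a cycle-factor. Indeed, put a left copy and a right copy of $V$, and join left $u$ to right $v$ when $u\to v$ is an edge. This bipartite graph is $d$-regular, so by Hall's theorem it has a perfect matching, and a perfect matching is a cycle-factor.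

For $K_d^\circ$ every permutation is a cycle-factor. For $R$, write $\sigma(i)=i+\epsilon_i$ with $\epsilon_i\in\{0,1\}$. If $\epsilon_i=1$ then $\sigma(i+1)\ne i+1$, so $\epsilon_{i+1}=1$; hence all $\epsilon_i$ are equal. So $\mathcal C(R)$ consists of the identity ($3$ cycles) and the rotation $i\mapsto i+1$ ($1$ cycle). A uniform random cycle-factor of $R$ has $2$ cycles on average.

**The extremal quantity.** Let $H_m=\sum_{j=1}^m 1/j$ and
$$M_d(n):=\max_G\ \mathbb E_{\sigma\in\mathcal C(G)}\,c(\sigma),$$
where $\sigma$ is uniform on $\mathcal C(G)$ and the maximum is over all $d$-regular $G$ on $n$ vertices. For example, a $1$-regular graph is the graph of a single permutation, which is its only cycle-factor, so $M_1(n)=n$, attained by $n$ loops.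

**Permanents.** For an $m\times m$ matrix $B$, $\operatorname{per}B=\sum_{\tau}\prod_i B_{i\tau(i)}$ over all bijections $\tau$ from rows to columns; the empty permanent is $1$. If $B$ is the $0/1$ matrix of edges from a set $S$ to a set $T$ with $|S|=|T|$, then $\operatorname{per}B$ counts the bijections $S\to T$ along edges. For the $m\times m$ all-ones matrix $J$, $\operatorname{per}J=m!$.

The one outside result we use is Gurvits' inequality (L. Gurvits, *Van der Waerden/Schrijver–Valiant like conjectures and stable (aka hyperbolic) homogeneous polynomials: one theorem for all*, Electron. J. Combin. 15 (2008), R66): for every nonnegative $m\times m$ matrix $B$,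
$$\operatorname{per}B\ \ge\ \frac{m!}{m^m}\,\inf_{x>0}\frac{\prod_i (Bx)_i}{\prod_j x_j}. \tag{1}$$
For $B=J$ the quotient is $(\sum_j x_j)^m/\prod_j x_j$, whose infimum is $m^m$ by AM–GM, so (1) is an equality there.

**Entropy.** The entropy of a law $p$ on a finite set is $H(p)=-\sum_w p_w\log p_w$. The uniform law on $N$ points has entropy $\log N$, and for a law on an $N$-set the number $\log N-H(p)=\sum_w p_w\log(Np_w)\ge0$ is the relative entropy of $p$ with respect to the uniform law. On a two-point set a deterministic law has relative entropy $\log 2$ and the law $(\frac12,\frac12)$ has relative entropy $0$. The chain rule says that the entropy of a pair $(X,Y)$ is $H(X)$ plus the average over $X$ of the entropy of $Y$ given $X$.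

**A consequence of (1).** A nonnegative square matrix is doubly stochastic if all its row and column sums are $1$. If $P$ is doubly stochastic and supported on the ones of a $0/1$ matrix $B$ of size $m$, then
$$\log\operatorname{per}B\ \ge\ \log\frac{m!}{m^m}-\sum_{i,j}P_{ij}\log P_{ij}. \tag{2}$$
For the proof, let $x>0$. By weighted AM–GM in row $i$,
$$(Bx)_i\ \ge\sum_{j:\,P_{ij}>0}P_{ij}\,\frac{x_j}{P_{ij}}\ \ge\prod_{j:\,P_{ij}>0}\Big(\frac{x_j}{P_{ij}}\Big)^{P_{ij}}.$$
Multiply over $i$. The exponent of $x_j$ becomes $\sum_iP_{ij}=1$, so $\prod_i(Bx)_i\ge\prod_jx_j\cdot\exp(-\sum_{i,j} P_{ij}\log P_{ij})$. Insert this in (1). For $B=J$ and $P_{ij}=1/m$, (2) is an equality.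

## 2. The maximum $M_d(n)$ against $\frac nd H_d$

A cycle-factor of a disjoint union is a choice of one cycle-factor in each part, so the mean cycle counts of the parts add. The expected number of cycles of length $m\le d$ in a uniform permutation of $d$ points is
$$\binom dm (m-1)!\,(d-m)!\,\frac1{d!}=\frac1m ,$$
so $K_d^\circ$ has mean cycle count $H_d$, and $k$ disjoint copies have mean $kH_d$. Hence $M_d(kd)\ge kH_d$.

The question is taken from Rishikesh Gajjala, "Counterexamples to an Extremal Conjecture for Random Cycle-Factors", arXiv:2604.26101 (2026). We are given, and shall not prove, that copies of $K_d^\circ$ are not optimal: for every $d\ge3$ there is a $d$-regular graph $X_d$ on $2d$ vertices with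
$$\mathbb E_{\sigma\in\mathcal C(X_d)}c(\sigma)-2H_d=\frac{6+o(1)}{d^2}\qquad(d\to\infty).$$
Disjoint copies of $X_d$, plus one $K_d^\circ$ if $k$ is odd, give $M_d(kd)\ge kH_d+\Omega(k/d^2)$ for $k\ge2$. This gain is tiny compared with $kH_d$. Could another graph gain a constant factor? The conjecture says no: as $d\to\infty$,
$$M_d(kd)=kH_d(1+o(1))\ \text{ uniformly for }k\ge2,\qquad\text{i.e.}\qquad \sup_{k\ge2}\Big|\frac{M_d(kd)}{kH_d}-1\Big|\to0 .$$
We are asked to prove or disprove it. It is true, and we prove more. From now on $d\ge3$, $n\ge d$ and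
$$a:=\frac nd\ge1,\qquad \Lambda(k):=1+\log(1+k/a)\ \ (0\le k\le n),\qquad \Lambda:=\Lambda(n)=1+\log(1+d)>2.3 .$$
In particular $\log\Lambda>0.8$.

**Theorem A.** There is an absolute constant $C$ such that for all $d\ge3$ and $n\ge d$,
$$M_d(n)\ \le\ \frac nd\Big(H_d+C\,\frac{\Lambda}{\log\Lambda}\Big).$$

Theorem A implies the conjecture. We have $H_d\ge\int_1^{d+1}\frac{dx}x=\log(d+1)=\Lambda-1\ge\Lambda/2$. With $n=kd$ we get
$$1\ \le\ \frac{M_d(kd)}{kH_d}\ \le\ 1+\frac{C\Lambda}{H_d\log\Lambda}\ \le\ 1+\frac{2C}{\log\Lambda}=1+O\Big(\frac1{\log\log d}\Big),$$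
with a constant that does not depend on $k\ge1$.

**Theorem B.** For every $\varepsilon\in(0,\frac13]$ there is $C_\varepsilon$ such that for every $d$-regular $G$ on $n$ vertices and every integer $\ell\ge d^\varepsilon$,
$$\mathbb E\,\#\{\text{cycles of }\sigma\text{ of length}\ge\ell\}\ \le\ \frac nd\big(\max(0,\log(d/\ell))+C_\varepsilon\log\Lambda\big).$$

For $d^\varepsilon\le\ell\le d$ and $n=kd$ the leading term is sharp: by the count above, $k$ copies of $K_d^\circ$ have on average $k(H_d-H_{\ell-1})$ cycles of length at least $\ell$, and $H_d-H_{\ell-1}\ge\int_\ell^{d+1}\frac{dx}x\ge\log(d/\ell)$.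

**Corollary C.** $M_d(n)=(1+o(1))\frac nd\log d$ whenever $d\to\infty$ and $n/d\to\infty$; $n$ need not be a multiple of $d$.

These results do not determine the true order of $M_d(kd)-kH_d$; for $k\ge2$ they place it between $\Omega(k/d^2)$ and $O(k\log d/\log\log d)$.

## 3. Degree two on three vertices

A $2$-regular digraph on three vertices omits one out-edge and one in-edge at each vertex, so the omitted pairs form a permutation $\tau$. Up to relabeling there are three cases.

If $\tau$ is the identity, there are no loops, the cycle-factors are the two $3$-cycles, and the mean is $1$. If $\tau$ is a $3$-cycle, we have the graph $R$, up to relabeling, with mean $2$. If $\tau=(1\,2)(3)$, the edges are $1\to1,3$, $2\to2,3$ and $3\to1,2$. If $\sigma(1)=1$ then $\sigma(3)=2$ and $\sigma(2)=3$; if $\sigma(1)=3$ then $\sigma(2)=2$ and $\sigma(3)=1$. Both have two cycles, so the mean is $2$. Hence $M_2(3)=2$, below $\frac32H_2=\frac94$.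

Now look at $K_d^\circ$ dynamically. Reveal the values of a uniform permutation one vertex at a time. When $j$ vertices are unrevealed, the next value is uniform among $j$ unused values. Exactly one of these closes a cycle: the start of the path that currently ends at the vertex being revealed. So the step closes a cycle with probability $1/j$, and the sum is $H_d$. We set up this process for a general $G$.

## 4. Revealing a cycle-factor in random order

Fix a $d$-regular $G$ on $V$, $|V|=n$, and let $\sigma$ be uniform on $\mathcal C(G)$. For $S,T\subseteq V$ with $P(\sigma(S)=T)>0$ let $B(S,T)$ be the $0/1$ matrix of edges from $S$ to $T$. A cycle-factor with $\sigma(S)=T$ is an arbitrary pair consisting of a bijection $S\to T$ along edges and a bijection $V\setminus S\to V\setminus T$ along edges. This gives the following rule.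

**Product rule.** Given $\sigma(S)=T$, the restrictions $\sigma|_S$ and $\sigma|_{V\setminus S}$ are independent, and each is uniform over the bijections along edges $S\to T$, respectively $V\setminus S\to V\setminus T$.

For $u\in S$, $v\in T$ put
$$p_{S,T}(u,v)=P(\sigma(u)=v\mid\sigma(S)=T),\qquad N_{S,T}(u)=|N^+(u)\cap T|\ge1,$$
$$\mathcal D_{S,T}(u)=\log N_{S,T}(u)-H(p_{S,T}(u,\cdot))\ge0 .$$
The matrix $p_{S,T}$ is doubly stochastic. The number $\mathcal D_{S,T}(u)$ is the relative entropy of the law of $\sigma(u)$ with respect to the uniform law on the available options $N^+(u)\cap T$.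

Let $x_1,\dots,x_n$ be a uniformly random ordering of $V$, independent of $\sigma$, and put $S_j=\{x_1,\dots,x_j\}$, $T_j=\sigma(S_j)$. We reveal $\sigma(x_n),\sigma(x_{n-1}),\dots,\sigma(x_1)$ in this order; step $j$ reveals $\sigma(x_j)$, so just before step $j$ exactly the vertices of $S_j$ are unrevealed. Let $\mathcal H_j$ be the ordering together with $\sigma(x_{j+1}),\dots,\sigma(x_n)$. It determines $T_j=V\setminus\sigma(V\setminus S_j)$, and by the product rule the law of $\sigma(x_j)$ given $\mathcal H_j$ is $p_{S_j,T_j}(x_j,\cdot)$. Moreover, given $S_j$ and $\sigma$, the vertex $x_j$ is uniform in $S_j$. Write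
$$N_j=N_{S_j,T_j}(x_j),\quad D_j=\mathbb E\,\mathcal D_{S_j,T_j}(x_j),\quad L_k=\sum_{j\le k}D_j,\quad W_k=\sum_{j\le k}\mathbb E[1/N_j].$$

On $K_d^\circ$ we have $N_j=j$ and $D_j=0$. On $R$ things differ. Step $3$ is a fair choice between two options, so $D_3=0$, but it fixes all of $\sigma$. Suppose $\sigma(0)=0$ was revealed first and $x_2=1$. Then $S_2=T_2=\{1,2\}$ and $x_2$ has two options in $T_2$, namely $1$ and $2$. But vertex $2$ can only go to $2$, so $\sigma(1)=1$ with probability $1$, and $\mathcal D=\log2$.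

**Lemma 1.** For $1\le j,k\le n$: (a) $\mathbb EN_j\le1+(j-1)/a$. (b) $\mathbb E[1/N_j]\le\min(1,a/j)$, and $W_k\le\int_0^k\min(1,a/x)\,dx\le a\Lambda(k)$. (c) $\mathbb E[N_j^{-2}]\le2(a/j)^2$. (d) $W_n=aH_d$.

*Proof.* The lemma says how many options a step has. Pulling back by $\sigma$, $N_j=|\sigma^{-1}(N^+(x_j))\cap S_j|$, and $\sigma^{-1}(N^+(x_j))$ is a $d$-set that contains $x_j$. Given $\sigma$ and $x_j$, the set $S_j\setminus\{x_j\}$ is a uniform $(j-1)$-subset of $V\setminus\{x_j\}$. So $N_j-1$ is hypergeometric: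
$$P(N_j=x+1)=\binom{d-1}{x}\binom{n-d}{j-1-x}\Big/\binom{n-1}{j-1}. \tag{3}$$

(a) The mean is $1+(j-1)\frac{d-1}{n-1}$, and $\frac{d-1}{n-1}\le\frac dn=\frac1a$ because $d\le n$.

(b) Since $\frac1{x+1}\binom{d-1}x=\frac1d\binom d{x+1}$, Vandermonde's identity gives
$$\mathbb E\frac1{N_j}=\frac{\sum_x\binom d{x+1}\binom{n-d}{j-(x+1)}}{d\binom{n-1}{j-1}}\le\frac{\binom nj}{d\binom{n-1}{j-1}}=\frac n{dj}=\frac aj .$$
Also $N_j\ge1$. As $\min(1,a/x)$ is nonincreasing, $W_k\le\int_0^k\min(1,a/x)\,dx$. This integral is $k\le a$ if $k\le a$, and $a+a\log(k/a)$ otherwise; both are at most $a\Lambda(k)$.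

(c) Since $\frac1{(x+1)(x+2)}\binom{d-1}x=\frac1{d(d+1)}\binom{d+1}{x+2}$, Vandermonde gives
$$\mathbb E\frac1{N_j(N_j+1)}\le\frac{\binom{n+1}{j+1}}{d(d+1)\binom{n-1}{j-1}}=\frac{n(n+1)}{d(d+1)\,j(j+1)}\le\frac{a^2}{j^2},$$
where the last step uses $\frac{n+1}{d+1}\le\frac nd$ and $j+1\ge j$. Finally $N_j+1\le2N_j$ gives $N_j^{-2}\le\frac2{N_j(N_j+1)}$.

(d) Fix $\sigma$ and $u$. At the step that reveals $u$, the value of $N$ is the number of vertices of the $d$-set $\sigma^{-1}(N^+(u))\ni u$ whose index is at most that of $u$, that is, the rank of $u$ within this set. The rank is uniform on $\{1,\dots,d\}$, so the mean of its reciprocal is $H_d/d$. Sum over the $n$ vertices $u$. $\square$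

Part (d) shows what to aim at. If $\sigma(x_j)$ were always uniform over its $N_j$ options, a step would close a cycle with probability at most $\mathbb E[1/N_j]$, and the total would be at most $W_n=aH_d$, exactly the leading term of Theorem A. The example $R$ shows that uniformity fails, so we measure by how much.

## 5. The total entropy loss

**Lemma 2.** $L_k\le a\Lambda(k)$ for $1\le k\le n$.

*Proof.* **Step 1: express the loss through permanents.** Let $F_k=\mathbb E\log\operatorname{per}B(S_k,T_k)$ and $F_0=0$. Given $(S_k,T_k,x_k)$, the restriction $\sigma|_{S_k}$ is uniform over $\operatorname{per}B(S_k,T_k)$ bijections, so its entropy is $\log\operatorname{per}B(S_k,T_k)$. Given in addition $\sigma(x_k)$, the rest $\sigma|_{S_{k-1}}$ is uniform over $\operatorname{per}B(S_{k-1},T_{k-1})$ bijections. The chain rule, averaged, gives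
$$F_k-F_{k-1}=h_k:=\mathbb E\,H(p_{S_k,T_k}(x_k,\cdot)),\qquad h_k=\mathbb E\log N_k-D_k .$$
Summing over the first $k$ indices, $L_k=\sum_{j\le k}\mathbb E\log N_j-F_k$. So we need a lower bound for $F_k$.

**Step 2: a monotone quantity.** This step transports a lower bound from $k=n$ down to small $k$. Because $x_k$ is uniform in $S_k$, $kh_k=\mathbb E\sum_{u\in S_k}H(p_{S_k,T_k}(u,\cdot))$. The matrix $p_{S_k,T_k}$ is doubly stochastic and supported on the ones of $B(S_k,T_k)$, so (2) with $P=p_{S_k,T_k}$, after taking expectations, reads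
$$F_k\ \ge\ k(F_k-F_{k-1})+\log k!-k\log k .$$
Let $k\ge2$. Rearrange to $kF_{k-1}\ge(k-1)F_k-(k\log k-\log k!)$ and divide by $k(k-1)$:
$$\frac{F_{k-1}}{k-1}\ \ge\ \frac{F_k}k-\frac{k\log k-\log k!}{k(k-1)} .$$
With $\alpha_k=\frac{\log k!}k$ we have
$$\alpha_k-\alpha_{k-1}=\frac{(k-1)\log k!-k(\log k!-\log k)}{k(k-1)}=\frac{k\log k-\log k!}{k(k-1)},$$
so the inequality says $\frac{F_{k-1}}{k-1}-\alpha_{k-1}\ge\frac{F_k}k-\alpha_k$. Hence $\frac{F_k}k-\alpha_k\ge\frac{F_n}n-\alpha_n$ for $1\le k\le n$.

**Step 3: the bound at $k=n$.** Here $S_n=T_n=V$. Apply (2) with $P$ equal to $1/d$ on the edges of $G$, which is doubly stochastic by regularity: $F_n\ge\log n!-n\log n+n\log d$. So $\frac{F_n}n-\alpha_n\ge\log d-\log n=-\log a$, and by Step 2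
$$F_k\ \ge\ \log k!-k\log a\qquad(1\le k\le n). \tag{4}$$

**Step 4: put together.** By Jensen and Lemma 1(a), $\mathbb E\log N_j\le\log\frac{a+j-1}a$. With (4),
$$L_k\le\sum_{j\le k}\log\frac{a+j-1}a-\log k!+k\log a=\sum_{j\le k}\log\frac{a+j-1}j\le\sum_{j\le k}\log\Big(1+\frac aj\Big)\le\int_0^k\log\Big(1+\frac ax\Big)dx .$$
Integrating by parts, the integral equals $k\log(1+\frac ak)+\int_0^k\frac a{x+a}\,dx=k\log(1+\frac ak)+a\log(1+\frac ka)$. Since $k\log(1+a/k)\le a$, this is at most $a\Lambda(k)$. $\square$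

## 6. Paying for probability with relative entropy

Let $h(x)=x\log x-x+1\ge0$ for $x\ge0$. The function $\lambda x-h(x)$ has derivative $\lambda-\log x$, so its maximum over $x\ge0$ is at $x=e^\lambda$ and equals $e^\lambda-1$. Hence for $\lambda>0$, $x\ge0$,
$$x\le\frac{h(x)+e^\lambda-1}\lambda,\qquad x-1\le\frac{h(x)+e^\lambda-1-\lambda}\lambda. \tag{5}$$
If $p$ is a law on an $N$-set and $x_w=Np_w$, then $\sum_w(x_w-1)=0$, so
$$\log N-H(p)=\frac1N\sum_wx_w\log x_w=\frac1N\sum_wh(x_w). \tag{6}$$

**Lemma 3.** Let $k\le n$ and $z\ge1$. For $j\le k$ let $Z_j$ be a subset of $N^+(x_j)\cap T_j$ that is determined by $\mathcal H_j$, with $|Z_j|\le z$. Then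
$$\mathbb E\,\#\{j\le k:\sigma(x_j)\in Z_j\}\ \le\ L_k+2zW_k\ \le\ 3za\Lambda(k).$$

*Proof.* The lemma bounds how often $\sigma$ falls into small sets announced in advance. Given $\mathcal H_j$, let $x_w=N_j\,p_{S_j,T_j}(x_j,w)$. By (5) with $\lambda=1$ and (6), using $h\ge0$ for the options outside $Z_j$,
$$P(\sigma(x_j)\in Z_j\mid\mathcal H_j)=\sum_{w\in Z_j}\frac{x_w}{N_j}\le\frac1{N_j}\sum_{w\in Z_j}\big(h(x_w)+e-1\big)\le\mathcal D_{S_j,T_j}(x_j)+(e-1)\frac z{N_j}.$$
Take expectations, sum over $j\le k$, use $e-1\le2$, Lemma 1(b) and Lemma 2, and $1+2z\le3z$. $\square$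

**Closing vertices.** For $U\subseteq V$ and $u\in U$ let $\pi_U(u)=\sigma^{-m}(u)$, where $m\ge0$ is minimal with $\sigma^{-m-1}(u)\in U$. In words: walk backward from $u$ along $\sigma$ and stop just before you return to $U$. For example, let $\sigma$ be the cycle $1\to4\to2\to5\to3\to1$ and $U=\{1,2\}$. Backward from $1$ we meet $3$, then $5$, then $2\in U$, so $\pi_U(1)=5$; backward from $2$ we meet $4$, then $1\in U$, so $\pi_U(2)=4$. Here $\sigma(U)=\{4,5\}$.

In general $\pi_U(u)\in\sigma(U)$, and $\pi_U:U\to\sigma(U)$ is a bijection, because $\sigma^{-1}\circ\pi_U$ is the first-return map of $\sigma^{-1}$ to $U$, a permutation of $U$. Also $\pi_U$ is determined by $\sigma|_{V\setminus U}$: the backward walk from $u$ uses only edges out of vertices outside $U$, and it stops when the current vertex is not in $\sigma(V\setminus U)$. So $\pi_U(u)$ is the start of the path of the partial map $\sigma|_{V\setminus U}$ that ends at $u$.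

A cycle of $\sigma$ is completed exactly at the step that reveals its vertex of smallest index. The vertex $x_j$ has the smallest index in its cycle iff the backward walk from $x_j$ returns to $S_j$ first at $x_j$ itself, i.e. iff $\sigma(x_j)=\pi_{S_j}(x_j)$. Let $q_j$ be the probability of this event and $Q_k=\sum_{j\le k}q_j$; then $\mathbb E\,c(\sigma)=Q_n$. The set $Z_j=\{\pi_{S_j}(x_j)\}\cap N^+(x_j)$ lies in $T_j$, is determined by $\mathcal H_j$ and has at most one element, so Lemma 3 gives
$$Q_k\ \le\ 3a\Lambda(k). \tag{7}$$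
Using general $\lambda$ for this single option in place of $\lambda=1$, the same computation gives
$$q_j\ \le\ \frac{D_j}\lambda+\frac{e^\lambda-1}\lambda\,\mathbb E\frac1{N_j}\ \le\ \frac{D_j}\lambda+\frac{e^\lambda}\lambda\,\mathbb E\frac1{N_j}\qquad(\lambda>0). \tag{8}$$

## 7. Why this loses a factor $e$, and the law of the closing vertex

Sum the first bound in (8) with one $\lambda$ for all $j$, and insert $L_n\le a\Lambda$ and $W_n\le a\Lambda$. The result is $Q_n\le\frac{e^\lambda}\lambda a\Lambda$, which is best at $\lambda=1$: $Q_n\le e\,a\Lambda$. Since $\Lambda\sim H_d$, this has the right order and the wrong constant. We would need coefficient $1+o(1)$ on $W_n$, which forces $\lambda\to0$, and coefficient $o(1)$ on $L_n$, which forces $\lambda\to\infty$.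

The loss is not an artifact of (5). On $N$ options, give one option probability $e/N$ and share the rest equally. Then $h(e)=1$, each other option has $x=1-\frac{e-1}{N-1}$ with $h(x)=O(N^{-2})$, and by (6) the relative entropy is $\frac1N+O(N^{-2})$. So a step that loses about as much entropy as the average $1/N$ of our budget can raise one chosen option by a factor $e$. To do better we must use something about the option that closes the cycle.

What is special about it is this. The vertex $\pi_{S}(u)$ depends only on $\sigma|_{V\setminus S}$, while $\sigma(u)$ depends only on $\sigma|_S$. Given $\sigma(S)=T$, the product rule makes them independent. Put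
$$\rho_{S,T}(u,v)=P(\pi_S(u)=v\mid\sigma(S)=T)\qquad(u\in S,\ v\in T).$$
This is a doubly stochastic matrix, since $\pi_S:S\to T$ is a bijection. Conditioning on $(S_j,T_j,x_j)$ only, instead of on all of $\mathcal H_j$,
$$q_j=\mathbb E\sum_{v\in N^+(x_j)\cap T_j}\rho_{S_j,T_j}(x_j,v)\,p_{S_j,T_j}(x_j,v). \tag{9}$$
If $\rho_{S,T}(u,\cdot)$ is spread out, the sum averages $p$ over many options. A law with small relative entropy cannot be much above $1/N$ on many options at once, so the loss costs little. Trouble arises only where $\rho$ has large entries, and we must show that this is rare.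

**Heavy pairs.** Let $\delta\in(0,1]$. Call $(u,v)$ heavy for $(S,T)$ if $\rho_{S,T}(u,v)\ge\delta$. Put $\rho_H(u)=\sum_{v:\,(u,v)\text{ heavy}}\rho_{S,T}(u,v)\le1$ and $\eta_j(\delta)=\mathbb E\,\rho_H(x_j)$ with $S=S_j$, $T=T_j$.

For instance, if $u\in S\cap T$ then $\sigma^{-1}(u)\in S$, so $\pi_S(u)=u$ with certainty and $(u,u)$ is heavy for every $\delta$. In $R$ at step $2$, the pair $(S_2,T_2)$ determines the one revealed value, hence $\rho_{S_2,T_2}$ has only entries $0$ and $1$, and everything is heavy.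

Since $x_j$ is uniform in $S_j$ and $\rho_H(u)$ is the conditional probability, given $\sigma(S)=T$, that $(u,\pi_S(u))$ is heavy,
$$j\,\eta_j(\delta)=\mathbb E\,\#\{u\in S:(u,\pi_S(u))\text{ is heavy for }(S,\sigma(S))\}, \tag{10}$$
where $S$ is a uniform $j$-subset of $V$ independent of $\sigma$.

## 8. Heavy pairs are rare

Why should heavy pairs be rare? Few closing vertices can be guessed from $(S,T)$, because each correct guess means that, while the rest of $\sigma$ is revealed, $\sigma$ at some moment falls into a short list announced beforehand. Lemma 3 limits how often this happens. To use it, $S$ must be revealed first.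

**Lemma 4.** For $1\le j\le n$ and $\delta\in(0,1]$: $\displaystyle\ \eta_j(\delta)\le\frac{6a\Lambda}{\delta j}+\frac jn.$

*Proof.* **Step 1: reveal $S$ first.** In (10) we may realize $S$ as the first $j$ revealed vertices, $S=\{x_{n-j+1},\dots,x_n\}$; put $T=\sigma(S)$. For $u\in S$ with $\pi_S(u)=\sigma^{-m}(u)$ let $P_u=\{\sigma^{-1}(u),\dots,\sigma^{-m}(u)\}\subseteq V\setminus S$, which is empty if $m=0$. The sets $P_u$ are pairwise disjoint: following $\sigma$ forward from a vertex of $P_u$, the first vertex of $S$ is $u$. In the example of Section 6 with $S=\{1,2\}$, $P_1=\{3,5\}$ and $P_2=\{4\}$.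

**Step 2: the lists.** This step announces, before each later reveal, the few values that would complete a path with heavy ends. Let $i\le n-j$. The history $\mathcal H_i$ contains the ordering and $\sigma$ on $S$, so it determines $S$, $T$ and $\rho_{S,T}$. It also contains $\sigma$ on $V\setminus(S\cup S_i)$, so it determines $\pi_{S\cup S_i}$. Let $s=\pi_{S\cup S_i}(x_i)$. If $s\in T$ put
$$Z_i=\{\pi_{S\cup S_i}(u):u\in S,\ \rho_{S,T}(u,s)\ge\delta\}\cap N^+(x_i)\cap T_i ,$$
and $Z_i=\emptyset$ otherwise. As $\sum_{u\in S}\rho_{S,T}(u,s)=1$, at most $1/\delta$ vertices $u$ qualify, so $|Z_i|\le1/\delta$.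

**Step 3: each heavy $u$ with $P_u\ne\emptyset$ produces a hit.** Let $u\in S$ with $P_u\ne\emptyset$ and $(u,\pi_S(u))$ heavy. Let $x_i=\sigma^{-r}(u)$, $1\le r\le m$, be the element of $P_u$ of smallest index, so that $i\le n-j$. Put $v=\pi_S(u)=\sigma^{-m}(u)$ and $w=\sigma(x_i)=\sigma^{-(r-1)}(u)$. All vertices of $P_u\setminus\{x_i\}$ lie outside $S$ and have index larger than $i$, so they lie outside $S\cup S_i$.

Walk backward from $x_i$. We meet $\sigma^{-r-1}(u),\dots,\sigma^{-m}(u)=v$, all outside $S\cup S_i$ (there are none, and $v=x_i$, if $r=m$), and $\sigma^{-1}(v)=\sigma^{-m-1}(u)\in S$. So $\pi_{S\cup S_i}(x_i)=v$, and $v=\pi_S(u)\in T$. Hence $s=v\in T$ and $\rho_{S,T}(u,s)\ge\delta$.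

Walk backward from $u$. We meet $\sigma^{-1}(u),\dots,\sigma^{-(r-1)}(u)=w$, all outside $S\cup S_i$ (there are none, and $w=u$, if $r=1$), and $\sigma^{-1}(w)=x_i\in S_i$. So $\pi_{S\cup S_i}(u)=w$.

Since $w=\sigma(x_i)\in N^+(x_i)\cap T_i$, we conclude $\sigma(x_i)=w\in Z_i$. Distinct $u$ give distinct $i$, because the $P_u$ are disjoint. By Lemma 3 with $k=n-j$ and $z=1/\delta$ (nothing to do if $j=n$), the expected number of such $u$ is at most $3a\Lambda(n-j)/\delta\le3a\Lambda/\delta$.

In the example, if $x_1=5,\ x_2=4,\ x_3=3$, then for $u=1$ we get $i=1$, $v=5$, $w=3$; with $S\cup S_1=\{1,2,5\}$ indeed $\pi(5)=5$ and $\pi(1)=3=\sigma(5)$.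

**Step 4: the vertices with $P_u=\emptyset$.** Then $\sigma^{-1}(u)\in S$. Given $\sigma$, a non-fixed vertex $u$ has both $u,\sigma^{-1}(u)\in S$ with probability $\frac{j(j-1)}{n(n-1)}\le\frac{j^2}{n^2}$, and a fixed point with probability $\frac jn$. So the expected number of such $u$ is at most $\frac{j^2}n+\frac jn\,\mathbb E\operatorname{fix}(\sigma)$, where $\operatorname{fix}(\sigma)$ is the number of fixed points, and $\mathbb E\operatorname{fix}(\sigma)\le\mathbb E\,c(\sigma)\le3a\Lambda$ by (7).

**Step 5: add.** Dividing by $j$, $\eta_j(\delta)\le\frac{3a\Lambda}{\delta j}+\frac jn+\frac{3a\Lambda}n$. The last term is at most $\frac{3a\Lambda}{\delta j}$, since $\delta j\le n$. $\square$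

## 9. The bound for a single closing step

**Lemma 5.** For all $1\le j\le n$, $\delta\in(0,1]$ and $\lambda>0$,
$$q_j\ \le\ \mathbb E\frac1{N_j}+\sqrt\delta\Big(D_j+\frac aj\Big)+\frac{D_j}\lambda+\frac{e^\lambda}\lambda\sqrt{2\eta_j(\delta)}\;\frac aj .$$

*Proof.* **Step 1: split off the main term.** Fix $S=S_j$, $T=T_j$, $u=x_j$, $N=N_j$, and write $x_v=Np_{S,T}(u,v)$, $\rho_v=\rho_{S,T}(u,v)$, $p_v=p_{S,T}(u,v)$. All sums are over $v\in N^+(u)\cap T$. Since $\sum_v\rho_v\le1$,
$$\sum_v\rho_vp_v=\sum_v\frac{\rho_v}N+\sum_v\rho_v\frac{x_v-1}N\le\frac1N+\sum_v\rho_v\frac{x_v-1}N .$$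

**Step 2: non-heavy options, with a small multiplier.** Here $\rho_v<\delta$. Use the second part of (5) with $\mu=\sqrt\delta\le1$ in place of $\lambda$. Since $e^\mu-1-\mu=\sum_{r\ge2}\mu^r/r!\le(e-2)\mu^2\le\mu^2$, we get $x_v-1\le h(x_v)/\mu+\mu$. The contribution of these $v$ is at most
$$\frac\delta\mu\cdot\frac1N\sum_vh(x_v)+\frac\mu N\sum_v\rho_v\le\sqrt\delta\Big(\mathcal D_{S,T}(u)+\frac1N\Big),$$
by (6).

**Step 3: heavy options, with a large multiplier.** Use the second part of (5) with $\lambda$, so that $x_v-1\le\frac{h(x_v)}\lambda+\frac{e^\lambda}\lambda$. Bounding $\rho_v\le1$ in front of $h$ and summing $\rho_v$ to $\rho_H(u)$ at most, the contribution is at most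
$$\frac{\mathcal D_{S,T}(u)}\lambda+\frac{e^\lambda}\lambda\,\frac{\rho_H(u)}N .$$

**Step 4: expectations.** Insert Steps 1–3 in (9) and take expectations. Lemma 1(b) bounds the $1/N$ of Step 2 by $a/j$. By Cauchy–Schwarz, $\rho_H\le1$ and Lemma 1(c),
$$\mathbb E\,\frac{\rho_H(x_j)}{N_j}\le\sqrt{\mathbb E\,\rho_H(x_j)^2}\sqrt{\mathbb E\,N_j^{-2}}\le\sqrt{\eta_j(\delta)}\,\sqrt2\,\frac aj.\qquad\square$$

The conflict of Section 7 is resolved: $\mathbb E[1/N_j]$ has coefficient $1$, and $D_j$ has the small coefficients $\sqrt\delta$ and $1/\lambda$. The price $e^\lambda$ is multiplied by $\sqrt{\eta_j}$, which Lemma 4 makes small unless $j$ is close to $a$ or close to $n$.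

## 10. Three ranges of steps: proof of Theorem A

*Proof of Theorem A.* Let $G$ be $d$-regular on $n$ vertices. Every $j\in\{1,\dots,n\}$ lies in at least one of the ranges below. We use $\log\Lambda>0.8$, so $1\le1.25\log\Lambda$, and $\log\Lambda\le\Lambda^{1/2}$ (the maximum of $y^{-1/2}\log y$ is $2/e<1$).

**Step 1: the bottom, $j<a\Lambda^6$.** There are few steps on the logarithmic scale, so the crude bound (7) suffices. Taking for $k\le n$ the largest index with $k<a\Lambda^6$ (if there is none, the range is empty), the contribution to $Q_n$ is at most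
$$3a\big(1+\log(1+\Lambda^6)\big)\le3a(1+\log2+6\log\Lambda)\le a(6+18\log\Lambda)\le25.5\,a\log\Lambda\le25.5\,a\frac\Lambda{\log\Lambda}.$$

**Step 2: the top, $j>n\Lambda^{-3}$.** Here $\sum1/j$ is small, so (8) can be used with large $\lambda$. If $j_1$ is the first index in the range, $\sum_{j\ge j_1}^n\frac1j\le\frac1{j_1}+\log\frac n{j_1}\le1+3\log\Lambda$. With $\lambda=\frac12\log\Lambda$, Lemma 2 and $\mathbb E[1/N_j]\le a/j$, the contribution is at most
$$\frac{2a\Lambda}{\log\Lambda}+\frac{2\Lambda^{1/2}}{\log\Lambda}\,a(1+3\log\Lambda)\le\frac{2a\Lambda}{\log\Lambda}+\frac{2\Lambda^{1/2}}{\log\Lambda}\cdot4.25\,a\Lambda^{1/2}=10.5\,a\frac\Lambda{\log\Lambda}.$$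

**Step 3: the middle, $a\Lambda^6\le j\le n\Lambda^{-3}$.** This range, possibly empty, carries the main term, and Lemma 5 gives it coefficient $1$. Take $\delta=\Lambda^{-2}$ and $\lambda=\log\Lambda$. By Lemma 4, with $a/j\le\Lambda^{-6}$ and $j/n\le\Lambda^{-3}$,
$$\eta_j(\delta)\le6\Lambda\cdot\Lambda^2\cdot\Lambda^{-6}+\Lambda^{-3}=7\Lambda^{-3}.$$
As $j\ge a$ here, $\sum\frac aj=\sum\min(1,\frac aj)\le\int_0^n\min(1,\frac ax)\,dx\le a\Lambda$, and $\sum D_j\le L_n\le a\Lambda$. Lemma 5 bounds the contribution by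
$$\sum_{\text{middle}}\mathbb E\frac1{N_j}+\Lambda^{-1}\cdot2a\Lambda+\frac{a\Lambda}{\log\Lambda}+\frac\Lambda{\log\Lambda}\sqrt{14}\,\Lambda^{-3/2}\cdot a\Lambda .$$
By Lemma 1(d) the first sum is at most $W_n=aH_d$. The other terms are at most $(2+1+4)\,a\frac\Lambda{\log\Lambda}$, since $\log\Lambda\le\Lambda$ and $\sqrt{14}\,\Lambda^{1/2}\le4\Lambda$.

**Step 4: add.** In total $\mathbb E\,c(\sigma)=Q_n\le a\big(H_d+C\frac\Lambda{\log\Lambda}\big)$ with an absolute constant $C$ ($25.5+10.5+7=43$ is enough). $\square$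

By the computation after Theorem A in Section 2, the conjecture is proved, with $\sup_{k\ge2}\big|\frac{M_d(kd)}{kH_d}-1\big|=O(1/\log\log d)$.

## 11. When $d$ does not divide $n$: proof of Corollary C

*Proof of Corollary C.* The upper bound is Theorem A, since $H_d\sim\log d$ and $\Lambda/\log\Lambda=o(\log d)$. For the lower bound we need a $d$-regular graph on exactly $n$ vertices. If $d\mid n$, take $n/d$ copies of $K_d^\circ$. If $n=kd+r$ with $0<r<d$, take $k-1$ copies of $K_d^\circ$ and one $d$-regular circulant digraph on $\mathbb Z/(d+r)$, with edges $i\to i,i+1,\dots,i+d-1$; its mean cycle count is nonnegative. In all cases $M_d(n)\ge(\lfloor n/d\rfloor-1)H_d$, which is $(1+o(1))\frac nd\log d$ when $d\to\infty$ and $n/d\to\infty$. $\square$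

## 12. Cycles of length at least $d^\varepsilon$: proof of Theorem B

Long cycles contain many vertices, so they are likely to be completed late, that is, at a step of small index: the last vertex to be revealed is the one of smallest index. So it suffices to bound $Q_k$ for $k$ well below $n$. There the top range is absent, and $\delta,\lambda$ can vary with $j$.

**Lemma 6.** For $\varepsilon\in(0,\frac13]$ there is $C'_\varepsilon$ such that for all integers $1\le k\le nd^{-\varepsilon}$,
$$Q_k\ \le\ a\log(1+k/a)+C'_\varepsilon\,a\log\Lambda .$$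

*Proof.* **Step 1: set-up and the bottom range.** Write $\nu_j=j/a$; for $j\le k$ we have $\nu_j\le d^{1-\varepsilon}$. As in Step 1 of Section 10, the indices with $\nu_j<\Lambda^6$ contribute at most $a(6+18\log\Lambda)=O(a\log\Lambda)$. If $\nu_k<\Lambda^6$ we are done. Otherwise let $j_0=\lceil a\Lambda^6\rceil\le k$. For $j_0\le j\le k$ we apply Lemma 5 with
$$\delta=\nu_j^{-1/2},\qquad\lambda_j=\frac\varepsilon4\log\nu_j .$$
Note $\log\nu_j\ge6\log\Lambda>4$, so $\delta\le1$ and $\lambda_j>0$.

**Step 2: the heavy mass.** By Lemma 4, $j/n=\nu_j/d$, $\Lambda\le\nu_j^{1/6}$ and $\nu_j\le d^{1-\varepsilon}$,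
$$\eta_j\le6\Lambda\,\nu_j^{-1}\nu_j^{1/2}+\frac{\nu_j}d\le6\nu_j^{-1/3}+d^{-\varepsilon}\le7\nu_j^{-\varepsilon},$$
where the last step uses $\varepsilon\le\frac13$ and $1\le\nu_j\le d$.

**Step 3: first and second terms of Lemma 5.** The first terms sum to at most $W_k\le a\Lambda(k)=a+a\log(1+k/a)$, the main term. In the second, $\sqrt\delta=\nu_j^{-1/4}\le\Lambda^{-3/2}$, and $\sum_{j\ge j_0}(D_j+\frac aj)\le2a\Lambda$ (as $j_0\ge a$), so the sum is at most $2a\Lambda^{-1/2}\le2a$.

**Step 4: third term, by summation by parts.** We must bound $\frac4\varepsilon\sum_{j=j_0}^kD_jg_j$ with $g_j=1/\log\nu_j$, which is positive and decreasing. Since $D_j=L_j-L_{j-1}$,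
$$\sum_{j=j_0}^kD_jg_j=L_kg_k-L_{j_0-1}g_{j_0}+\sum_{j=j_0}^{k-1}L_j(g_j-g_{j+1}).$$
Drop the negative term (with $L_0=0$ if needed) and insert $L_j\le a\Lambda(j)$; all remaining coefficients are nonnegative. Summing by parts back,
$$\sum_{j=j_0}^kD_jg_j\le a\Lambda(j_0)g_{j_0}+a\sum_{j=j_0+1}^k\big(\Lambda(j)-\Lambda(j-1)\big)g_j .$$
Here $\Lambda(j)-\Lambda(j-1)=\log\big(1+\frac1{a+j-1}\big)\le\frac1{a+j-1}\le\frac1j$, as $a\ge1$. Also
$$\Lambda(j_0)g_{j_0}=\frac{1+\log(1+\nu_{j_0})}{\log\nu_{j_0}}\le\frac{1+\log2+\log\nu_{j_0}}{\log\nu_{j_0}}\le1+\frac{1+\log2}4<3 .$$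
Hence
$$\sum_{j=j_0}^kD_jg_j\le3a+a\sum_{j=j_0+1}^k\frac1{j\log(j/a)}\le3a+a\int_{j_0}^k\frac{dx}{x\log(x/a)}=3a+a\big(\log\log\nu_k-\log\log\nu_{j_0}\big).$$
Since $\log\log\nu_{j_0}>0$, $\nu_k\le d$ and $\log d\le\Lambda$, this is at most $a(3+\log\Lambda)$. The third terms sum to at most $\frac4\varepsilon a(3+\log\Lambda)$.

**Step 5: fourth term.** It equals
$$\frac{e^{\lambda_j}}{\lambda_j}\sqrt{2\eta_j}\,\frac aj\le\frac{4\,\nu_j^{\varepsilon/4}}{\varepsilon\log\nu_j}\,\sqrt{14}\,\nu_j^{-\varepsilon/2}\,\nu_j^{-1}\le\frac4\varepsilon\,\nu_j^{-1-\varepsilon/4},$$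
since $\sqrt{14}<4<\log\nu_j$. Summing over all $j\ge a$, the first term is at most $1$ and the others are bounded by an integral:
$$\frac4\varepsilon\sum_{j\ge a}\Big(\frac ja\Big)^{-1-\varepsilon/4}\le\frac4\varepsilon\Big(1+\int_a^\infty\Big(\frac xa\Big)^{-1-\varepsilon/4}dx\Big)=\frac4\varepsilon\Big(1+\frac{4a}\varepsilon\Big)=O(a/\varepsilon^2).$$

**Step 6: add.** Apart from $a\log(1+k/a)$, every term is at most a constant depending on $\varepsilon$ times $a\log\Lambda$, since $1\le1.25\log\Lambda$ and $a\ge1$. $\square$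

*Proof of Theorem B.* **Step 1: choose the cut-off.** Let $\ell\ge d^\varepsilon$ be an integer, $t=1+\log\Lambda$, and $k=\lceil nt/\ell\rceil$. We want to apply Lemma 6 with $\varepsilon/2$, which needs $k\le nd^{-\varepsilon/2}$.

**Step 2: the case $k>nd^{-\varepsilon/2}$ occurs only for bounded $d$.** Since $k\le\frac{nt}\ell+1$, in this case
$$td^{-\varepsilon}+\frac1d\ \ge\ \frac t\ell+\frac1n\ \ge\ \frac kn\ >\ d^{-\varepsilon/2},$$
so $td^{-\varepsilon/2}+d^{\varepsilon/2-1}>1$. As $t=1+\log(1+\log(1+d))$, the left side tends to $0$ when $d\to\infty$, so $d\le d_0(\varepsilon)$. Then (7) gives $\mathbb E\,c(\sigma)\le3a\Lambda\le3a(1+\log(1+d_0(\varepsilon)))\le C_\varepsilon a\log\Lambda$ for suitable $C_\varepsilon$, and the theorem holds. From now on $k\le nd^{-\varepsilon/2}$.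

**Step 3: long cycles are completed at a step $\le k$.** Given $\sigma$, a cycle of length $\ell'\ge\ell$ is completed at a step $>k$ iff it contains no vertex of $S_k$, which has probability
$$\binom{n-k}{\ell'}\Big/\binom n{\ell'}\le\Big(1-\frac kn\Big)^{\ell'}\le e^{-k\ell'/n}\le e^{-t}=\frac1{e\Lambda}<\frac12 .$$
Let $E_\ell$ be the expected number of cycles of length at least $\ell$. The expected number of these completed at a step $\le k$ is at least $(1-e^{-t})E_\ell$ and at most $Q_k$. As $\frac1{1-y}\le1+2y$ for $0\le y\le\frac12$, and by (7),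
$$E_\ell\le\frac{Q_k}{1-e^{-t}}\le Q_k+2e^{-t}Q_k\le Q_k+\frac2{e\Lambda}\cdot3a\Lambda\le Q_k+3a .$$

**Step 4: insert Lemma 6.** With $\varepsilon/2$ in place of $\varepsilon$, $Q_k\le a\log(1+k/a)+C'_{\varepsilon/2}\,a\log\Lambda$. Since $\frac ka\le\frac{dt}\ell+\frac1a\le\frac{dt}\ell+1$,
$$\log\Big(1+\frac ka\Big)\le\log\Big(2+\frac{dt}\ell\Big)\le\max\big(0,\log(d/\ell)\big)+\log(2+t);$$
the last step is $2+\frac{dt}\ell\le(2+t)\max(1,\frac d\ell)$. Finally $\log(2+t)=\log(3+\log\Lambda)\le2+\log\Lambda=O(\log\Lambda)$ and $3a=O(a\log\Lambda)$. Recalling $a=n/d$, this is the claimed bound. $\square$
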